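\title{Continuous, Strategy-Proof, Efficient and Non-Bossy Random Allocation Rules Are Ordinal}

\begin{abstract}
We consider the random allocation of $n$ objects to $n$ agents who report Bernoulli utilities without ties. We prove that for every $n\ge 2$ a rule that is efficient, strategy-proof, non-bossy and continuous in each agent's own report depends only on the rankings of the objects that the reports induce. Efficiency can be weakened to the absence of mutually beneficial bilateral trades, and arbitrary positive demands and supplies are allowed; in this class continuity and ordinality are equivalent. The proof takes an extremal profile at which the rule responds to cardinal information and constructs a trade between two agents. Examples show that none of efficiency, strategy-proofness and non-bossiness can be dropped when $n\ge3$.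
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $N$ be a finite set of agents and $A$ a finite set of objects with $|N|=|A|=n$, one unit of each object. A \emph{random allocation} is a bistochastic matrix $P=(P_{ix})_{i\in N,\,x\in A}$: its entries are nonnegative and all its row and column sums equal $1$. The row $P_i$ is a lottery over $A$, and an agent with Bernoulli utility $u_i\in\mathbb R^A$ evaluates it by the expected utility $u_i\cdot P_i=\sum_{x\in A}u_i(x)P_{ix}$. Replacing $u_i$ by $\alpha u_i+\beta$ with $\alpha>0$ does not change the preference over lotteries, so utilities may be normalized. Let $\mathcal U$ be the set of injective functions $u\colon A\to[0,1]$ with $\min u=0$ and $\max u=1$, with the topology inherited from $\mathbb R^A$. Every expected-utility preference that is strict on $A$ has exactly one representative in $\mathcal U$. The \emph{ranking} of $u$ is the strict order $\succ_u$ on $A$ given by $x\succ_u x'$ if and only if $u(x)>u(x')$. Utilities with ties, which form the boundaries between different rankings, are not in $\mathcal U$.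

A \emph{rule} $\varphi$ maps each profile $u=(u_i)_{i\in N}\in\mathcal U^N$ to a random allocation $\varphi(u)$ with rows $\varphi_i(u)$. As usual, $(u_i',u_{-i})$ is the profile $u$ with $u_i$ replaced by $u'_i$. We consider the following properties.
\begin{description}
\item[Efficiency.] For no $u$ is there a random allocation $Q$ with $u_i\cdot Q_i\ge u_i\cdot\varphi_i(u)$ for all $i$ and strict inequality for some $i$.
\item[Strategy-proofness.] For all $i$, $u$ and $u_i'$, $\;u_i\cdot\varphi_i(u)\ge u_i\cdot\varphi_i(u_i',u_{-i})$.
\item[Non-bossiness.] For all $i$, $u$ and $u_i'$, if $\varphi_i(u_i',u_{-i})=\varphi_i(u)$, then $\varphi(u_i',u_{-i})=\varphi(u)$.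
\item[Continuity.] For each $i$ and each fixed $u_{-i}$, the map $u_i\mapsto\varphi(u_i,u_{-i})$ is continuous on $\mathcal U$.
\item[Ordinality.] $\varphi(u)=\varphi(v)$ whenever $u_i$ and $v_i$ have the same ranking for every $i$.
\end{description}
Continuity is required in one agent's report at a time, not jointly, and it says nothing about what happens when a report passes through a tie.

\begin{example}[Serial dictatorship]\label{ex:serial}
Let $N=\{1,\dots,n\}$ and let the agents, in this order, take their best object among those still available. The rule is ordinal. It is continuous, because the utilities with a given ranking form an open subset of $\mathcal U$ on which the outcome is constant. It is strategy-proof, because each agent gets the best element of a set that does not depend on her report, and non-bossy, because her report affects later agents only through the object she takes. For efficiency, let $Q$ be at least as good as $P=\varphi(u)$ for everybody and suppose $Q_i=P_i$ for $i<k$. The columns of the objects taken before $k$ are then full, so $Q_k$ is a lottery over the remaining objects, among which $P_k$ is the unique best lottery; hence $Q_k=P_k$. By induction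 $Q=P$.
\end{example}

For $n=2$ the set $\mathcal U$ has two points and every rule is ordinal. For $n=3$ a utility carries, besides its ranking, one number: the value of the middle object. Efficiency depends on this number. Let $A=\{a,b,c\}$, let $e_x$ denote the unit vectors of $\mathbb R^A$, and let two agents have the utilities $(1,t,0)$ and $(1,s,0)$ for $(a,b,c)$. For $\eta\in(0,1)$ the vector
\begin{equation}\label{eq:D}
D_\eta=e_b-\eta e_a-(1-\eta)e_c
\end{equation}
exchanges $b$ against a mixture of a better and a worse object. It is worth $t-\eta$ to the first agent and $s-\eta$ to the second. If $s\ne t$ and $\eta$ lies strictly between them, both agents gain when a small multiple of $D_\eta$ is added to the lottery of the agent with the larger value and subtracted from the lottery of the other. For instance, the allocation with all entries $1/3$ is not efficient. One could therefore expect good rules that use intensities of preference, and more of them for larger $n$, where the utilities with a given ranking form a set of dimension $n-2$. The same computation points the other way. We shall see that under strategy-proofness an agent's lottery can respond to her intensities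 only by moving on at least three objects. On these objects her rate of substitution varies with her report, while efficiency ties it to the rates of other agents, which stay fixed.

It is known that for $n=3$ every continuous, strategy-proof, efficient and non-bossy rule on $\mathcal U^N$ is ordinal. The question whether this extends to $n\ge4$ is taken from Heo and Manjunath \cite{HM}. The answer is yes.

\begin{theorem}\label{thm:A}
Let $n\ge2$. Every rule on $\mathcal U^N$ that is continuous, strategy-proof, efficient and non-bossy is ordinal.
\end{theorem}

The argument does not depend on $n$, and it uses less than the hypotheses offer: about allocations only that row and column sums are fixed, and about efficiency only that no pair of agents can trade. We therefore prove a more general statement. Let $N$ and $A$ be finite sets with $|A|\ge2$, and let demands $m_i>0$ and supplies $q_x>0$ satisfy $\sum_i m_i=\sum_x q_x$. An \emph{allocation} is a nonnegative matrix $P$ with row sums $m_i$ and column sums $q_x$, and agent $i$ evaluates the row $P_i$ by $u_i\cdot P_i$. Rules, strategy-proofness, non-bossiness, continuity and ordinality are defined as above. A \emph{trade} at the allocation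 $P$ and the profile $u$ consists of two agents $i\ne j$ and a vector $D\in\mathbb R^A$ with
\begin{equation}\label{eq:trade}
\sum_{x}D_x=0,\qquad P_i+D\ge0,\qquad P_j-D\ge0,\qquad u_i\cdot D>0>u_j\cdot D .
\end{equation}
A rule is \emph{bilaterally efficient} if for no $u$ there is a trade at $\varphi(u)$ and $u$: no two agents can both strictly gain by reallocating $P_i+P_j$ between themselves.

\begin{theorem}\label{thm:B}
In the setting with demands and supplies, let $\varphi$ be a strategy-proof, non-bossy and bilaterally efficient rule on $\mathcal U^N$. Then $\varphi$ is continuous if and only if it is ordinal.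
\end{theorem}

An ordinal rule is continuous by the argument in Example~\ref{ex:serial}; the content of Theorem~\ref{thm:B} is the converse. Theorem~\ref{thm:A} is the case $m_i=q_x=1$, since efficiency implies bilateral efficiency: given a trade, replacing $P_i,P_j$ by $P_i+D,P_j-D$ preserves nonnegativity and all row and column sums, makes $i$ and $j$ better off and leaves the other rows unchanged. In particular, among strategy-proof, efficient and non-bossy rules on $\mathcal U^N$, continuity and ordinality are equivalent.

We say that agent $i$ \emph{holds} $x$ if $P_{ix}>0$, and write $\operatorname{supp}P=\{(i,x):P_{ix}>0\}$. To exhibit a trade it suffices to give a zero-sum vector $D$ with $u_i\cdot D>0>u_j\cdot D$ such that $i$ holds every $x$ with $D_x<0$ and $j$ holds every $x$ with $D_x>0$; a small positive multiple of $D$ then satisfies \eqref{eq:trade}. The simplest case is a \emph{swap} $D=e_x-e_{x'}$, available when $i$ holds $x'$ and prefers $x$, and $j$ holds $x$ and prefers $x'$.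

Section~\ref{sec:three} shows the method for three objects. Sections~\ref{sec:one}--\ref{sec:trade} prove that continuity implies ordinality in Theorem~\ref{thm:B}. Section~\ref{sec:examples} shows that efficiency, strategy-proofness and non-bossiness are each needed.

\section{Three objects}\label{sec:three}

Let $n=3$, $A=\{a,b,c\}$, and let $\varphi$ satisfy the four axioms of Theorem~\ref{thm:A}. Fix the reports of the agents other than $1$, let agent $1$ report $(1,t,0)$, and let $f(t)$ be the allocation. Suppose that $f$ is not constant on an open interval $I\subset(0,1)$ on which $\operatorname{supp}f(t)$ is constant. (The general proof arranges a constant support.) We look for a trade.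

\emph{Agent $1$ holds all three objects.} By non-bossiness there are $t<t'$ in $I$ with $\delta=f_1(t')-f_1(t)\neq0$. Strategy-proofness at $t$ and at $t'$ gives $\delta_a+t\delta_b\le0\le\delta_a+t'\delta_b$, so $\delta_a+t''\delta_b=0$ for some $t''\in[t,t']$. Together with $\delta_a+\delta_b+\delta_c=0$ this gives $\delta=\delta_b\,(-t'',1,-(1-t''))$. All three coordinates are nonzero, so each object is held at $t$ or at $t'$, hence throughout $I$.

\emph{A partner.} The column of $a$ has constant sum, so the share of $a$ of some agent $j\neq1$ varies on $I$. This agent holds $a$ and, since her row sum is constant, a second object. She ranks $a$ first: otherwise she swaps $a$ for an object that she prefers and agent $1$ holds. She does not hold all three objects. Indeed, if she does and ranks $c$ above $b$, she swaps $b$ for $c$; and if she does and $u_j=(1,s,0)$, then at any $t\in I$ with $t\ne s$ one of $\pm D_\eta$ from \eqref{eq:D} is a trade. The same swap excludes that $j$ ranks $c$ above $b$ and holds $a,b$. Three cases remain.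
\begin{itemize}
\item[($\alpha$)] $u_j=(1,s,0)$ and $j$ holds $a,b$. Giving $D_\eta$ to agent $1$ is feasible, and both gain if $s<\eta<t$.
\item[($\beta$)] $u_j=(1,s,0)$ and $j$ holds $a,c$. Giving $-D_\eta$ to agent $1$ is feasible, and both gain if $t<\eta<s$.
\item[($\gamma$)] $u_j=(1,0,s)$ and $j$ holds $a,c$. There is no trade between $1$ and $j$, for any $s,t\in(0,1)$. Indeed, feasibility forces $D_b\le0$; then $D_a+tD_b>0$ gives $D_a>0$, next $D_a+sD_c<0$ gives $D_c<-D_a$, and so $D_b=-D_a-D_c>0$.
\end{itemize}

Thus the given profile need not admit a trade, and we must change the report of $j$. In case ($\alpha$) raise her value of $c$, which she does not hold, to $s-\epsilon$. The normalized utility becomes $(1,\epsilon/(1-s+\epsilon),0)$, and its middle value is below $t$ for small $\epsilon$. In case ($\beta$) raise her value of $b$ to $1-\epsilon>t$. Either way a trade appears, \emph{provided the allocation has not moved}. In case ($\gamma$) no change within the ranking helps. We must raise $b$ past $c$ and start again with $j$ ranking the objects as agent $1$ does, and for that we need that the allocation \emph{still responds to $t$} after the tie is crossed.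

Neither proviso is free. Strategy-proofness makes it harmless to \emph{lower} the value of an object that one does not hold (Lemma~\ref{lem:basic}(c)), but raising it may well bring the object into one's lottery. And the rule may jump at a tie. The first difficulty is met by starting from a profile whose support is as large as possible (Lemma~\ref{lem:raise}). The second is met by passing from the rule to the indirect utility, which is continuous across ties (Lemma~\ref{lem:cross}). A potential on rankings replaces the restarts by one extremal choice. With more objects, agent $1$ need not hold everything, and a careful choice of the coordinate to be varied takes the place of the first step above.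

\section{Strategy-proofness and continuity for one agent}\label{sec:one}

From here to the end of Section~\ref{sec:trade}, $\varphi$ is a continuous, strategy-proof, non-bossy and bilaterally efficient rule in the setting of Theorem~\ref{thm:B}.

\subsection*{Unnormalized utilities}
We want to move one coordinate of a utility at a time, including the largest and the smallest, and to work in an open subset of $\mathbb R^A$. Let $\mathcal V\subset\mathbb R^A$ be the set of injective functions $A\to\mathbb R$. For $w\in\mathcal V$ put $\bar w=(w-\min w)/(\max w-\min w)\in\mathcal U$, and extend $\varphi$ to $\mathcal V^N$ by $\varphi(u)=\varphi((\bar u_i)_{i\in N})$. The map $w\mapsto\bar w$ is continuous and preserves the ranking, and $w\cdot D$ and $\bar w\cdot D$ have the same sign for every zero-sum vector $D$. The difference of two possible rows of an agent is zero-sum. Hence the extension is again continuous in each $u_i\in\mathcal V$, strategy-proof, non-bossy and bilaterally efficient, and it is ordinal if and only if the original rule is. We work with the extension.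

A \emph{cell} is the set of all $w\in\mathcal V$ with a given ranking. It is defined by strict linear inequalities, so it is open and convex. We write $w[x:=t]$ for $w$ with the value at $x$ replaced by $t$. We shall use repeatedly that supports can only grow under small perturbations: if a matrix $F(\lambda)\ge0$ depends continuously on $\lambda$, then $\operatorname{supp}F(\lambda)\supseteq\operatorname{supp}F(\lambda_0)$ for $\lambda$ near $\lambda_0$.

\subsection*{The indirect utility}
Fix an agent $i$ and reports $u_{-i}$, and write $\varphi(w)=\varphi(w,u_{-i})$. The \emph{indirect utility} of $i$ is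
\[
V(\xi)=\sup_{w\in\mathcal V}\ \xi\cdot\varphi_i(w),\qquad \xi\in\mathbb R^A .
\]
It is the best value that a utility $\xi$ can reach by some report. It is defined for all $\xi$, with or without ties. Rows are nonnegative with sum $m_i$, so $V$ is finite and $|V(\xi)-V(\xi')|\le m_i\max_x|\xi(x)-\xi'(x)|$; thus $V$ is continuous on all of $\mathbb R^A$. Strategy-proofness says that
\begin{equation}\label{eq:V}
V(w)=w\cdot\varphi_i(w)\quad\text{and}\quad V(\xi)\ge\xi\cdot\varphi_i(w)\qquad(w\in\mathcal V,\ \xi\in\mathbb R^A).
\end{equation}
So the linear function $\xi\mapsto\xi\cdot\varphi_i(w)$ supports $V$ from below at $w$. Continuity of the rule makes it the only one that does, even locally.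

\begin{lemma}\label{lem:unique}
Let $w\in\mathcal V$ and $g\in\mathbb R^A$. If $V(w)=w\cdot g$ and $V(\xi)\ge\xi\cdot g$ for all $\xi$ in a neighborhood of $w$, then $g=\varphi_i(w)$.
\end{lemma}

\begin{proof}
Let $h\in\mathbb R^A$. For small $t>0$ the point $w+th$ lies in $\mathcal V$ and in the neighborhood, so by \eqref{eq:V}
\[
V(w)+t\,h\cdot g=(w+th)\cdot g\le V(w+th)=(w+th)\cdot\varphi_i(w+th)\le V(w)+t\,h\cdot\varphi_i(w+th).
\]
Dividing by $t$ and letting $t\downarrow0$ gives $h\cdot g\le h\cdot\varphi_i(w)$ by continuity. Since this holds for $h$ and $-h$, we get $g=\varphi_i(w)$.
\end{proof}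

The next lemma lists changes of report that leave the whole allocation fixed. Non-bossiness enters the proof of Theorem~\ref{thm:B} only through part (b).

\begin{lemma}\label{lem:basic}
Let $w,w'\in\mathcal V$, $p=\varphi_i(w)$ and $p'=\varphi_i(w')$.
\begin{itemize}
\item[(a)] $(w'-w)\cdot(p'-p)\ge0$.
\item[(b)] If $w\cdot p'=w\cdot p$, then $\varphi(w')=\varphi(w)$.
\item[(c)] If $w'\le w$ and $w'(x)=w(x)$ whenever $p_x>0$, then $\varphi(w')=\varphi(w)$.
\item[(d)] If $w$ and $w'$ differ only at the object $x$ and $p_x=p'_x$, then $\varphi(w')=\varphi(w)$.
\end{itemize}
\end{lemma}

\begin{proof}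
(a) Add the inequalities $w'\cdot p'\ge w'\cdot p$ and $w\cdot p\ge w\cdot p'$.

(b) We have $V(w)=w\cdot p'$ by assumption and $V(\xi)\ge\xi\cdot p'$ for all $\xi$ by \eqref{eq:V}. Lemma~\ref{lem:unique} gives $p'=p$, and non-bossiness gives $\varphi(w')=\varphi(w)$.

(c) We have $w\cdot p'\ge w'\cdot p'\ge w'\cdot p=w\cdot p\ge w\cdot p'$, so (b) applies.

(d) We have $0\le w'\cdot(p'-p)=w\cdot(p'-p)\le0$, so (b) applies.
\end{proof}

In (c) the utilities $w$ and $w'$ need not lie in the same cell.

\section{An extremal sensitive profile}\label{sec:extremal}

Suppose, for a contradiction, that $\varphi$ is not ordinal.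

\subsection*{The pivot}
Call a profile $v\in\mathcal V^N$ \emph{sensitive at $(i,x)$} if the map $\tau\mapsto\varphi(v_i[x:=\tau],v_{-i})$ is not constant on the open interval of those $\tau$ for which $v_i[x:=\tau]$ has the ranking of $v_i$. Some profile is sensitive at some pair. Otherwise, fix $i$ and $u_{-i}$ and take a small cube around a point of a cell, contained in the cell. Any two points of the cube are joined by changing one coordinate at a time inside the cube, so $\varphi(\cdot,u_{-i})$ is constant on it. Then $\varphi(\cdot,u_{-i})$ is locally constant, hence constant on each cell, and changing the agents' reports one at a time shows that $\varphi$ is ordinal.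

Among all triples $(v,i,x)$ with $v$ sensitive at $(i,x)$ choose one for which the number of objects that $v_i$ ranks above $x$ is smallest. Call the agent $1$, the object $y$ (the \emph{pivot}) and the ranking $R$; we write $x\,R\,x'$ when $R$ ranks $x$ above $x'$. Put
\[
A^+=\{x:x\,R\,y\},\qquad A^-=\{x:y\,R\,x\}.
\]
An object of $A^+$ has fewer objects above it than $y$ has, so minimality gives:
\begin{equation}\label{eq:min}
\text{if $\succ_{v_1}=R$ and $x\in A^+$, then changing $v_1(x)$ within the cell does not change $\varphi(v)$.}
\end{equation}
This will confine the response of agent $1$'s row to $y$ and the objects below $y$. In the situation of Section~\ref{sec:three} the pivot can be taken to be $a$, because moving the value $\tau$ of $a$ moves the normalized middle value $(w(b)-w(c))/(\tau-w(c))$ through all of $(0,1)$.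

For a profile $v$ with $\succ_{v_1}=R$ let $K(v)$ be the open interval of all $\tau$ such that $v_1[y:=\tau]$ has ranking $R$, and for $\tau\in K(v)$ let $v^\tau$ be $v$ with $v_1$ replaced by $v_1^\tau=v_1[y:=\tau]$. Let $\mathcal S\ne\emptyset$ be the set of profiles $v$ with $\succ_{v_1}=R$ that are sensitive at $(1,y)$. Note that $K(v)$ depends only on $v_1$, and that $v\in\mathcal S$ implies $v^\tau\in\mathcal S$ for all $\tau\in K(v)$.

\subsection*{The potential}
Case ($\gamma$) suggests moving the rankings of the other agents toward $R$. For the pivot we push in the opposite direction: an agent who holds $y$ and ranks it low is a candidate for a swap with agent $1$. Let $R^*$ be the ranking obtained from $R$ by moving $y$ to the bottom. For $v\in\mathcal S$ let $\kappa(v)$ be the number of pairs $(j,\{x,x'\})$, with $j\ne1$ and $x\ne x'$, such that $\succ_{v_j}$ and $R^*$ order $x,x'$ in the same way. It depends only on the rankings of the agents $j\neq1$. Choose $u\in\mathcal S$ that maximizes $(\kappa(v),|\operatorname{supp}\varphi(v)|)$ lexicographically over $\mathcal S$; this is possible because the pair takes finitely many values. The potential comes first because crossing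 a tie may shrink the support. We use the choice of $u$ in two forms:
\begin{itemize}
\item[(M1)] no $v\in\mathcal S$ has $\kappa(v)>\kappa(u)$;
\item[(M2)] if $v\in\mathcal S$ has the same rankings as $u$, then $|\operatorname{supp}\varphi(v)|\le|\operatorname{supp}\varphi(u)|$.
\end{itemize}

Let $K=K(u)$, $f(\tau)=\varphi(u^\tau)$ and $\tau_0=u_1(y)$. The function $f$ is continuous and not constant on $K$. We may assume that it is not constant on any neighborhood of $\tau_0$. Otherwise let $J\ni\tau_0$ be the largest open subinterval of $K$ on which $f$ is constant. Since $J\ne K$, some endpoint $\tau_e$ of $J$ lies in $K$. Then $f(\tau_e)=f(\tau_0)$ by continuity, $f$ is not constant near $\tau_e$ by the maximality of $J$, and $u^{\tau_e}\in\mathcal S$ has the same rankings and the same allocation as $u$. We replace $u$ by $u^{\tau_e}$.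

Put $G=\operatorname{supp}\varphi(u)$ and $S_i=\{x:(i,x)\in G\}$. For $\tau$ near $\tau_0$ we have $\operatorname{supp}f(\tau)\supseteq G$, and equality holds by (M2). So there is a bounded open interval $I\ni\tau_0$ whose closure lies in $K$ such that
\begin{equation}\label{eq:I}
\operatorname{supp}f(\tau)=G\ \text{ for all }\tau\in I,\qquad\text{and $f$ is not constant on $I$.}
\end{equation}

\subsection*{Raising an object that is not held}
We now justify the first operation of Section~\ref{sec:three}. If raising the values outside $S_j$ changes the allocation, then it enlarges the support, and by (M2) this can happen only at profiles that are not sensitive. Being insensitive passes to limits in $j$'s report and, by Lemma~\ref{lem:basic}(c), back down to the starting point. We state the lemma for profiles near $u$ as well, since Section~\ref{sec:cross} needs it on an open set of reports.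

\begin{lemma}\label{lem:raise}
Let $v\in\mathcal S$ have the same rankings as $u$, and let $\operatorname{supp}\varphi(v)\supseteq G$. Then $\operatorname{supp}\varphi(v)=G$. Moreover, if $j\ne1$ and $v_j'$ has the ranking of $v_j$, satisfies $v_j'\ge v_j$, and agrees with $v_j$ on $S_j$, then $\varphi(v_j',v_{-j})=\varphi(v)$.
\end{lemma}

\begin{proof}
The first claim is (M2). For the second, let $w_\theta=(1-\theta)v_j+\theta v_j'$ for $\theta\in[0,1]$. These utilities lie in the cell of $v_j$, agree on $S_j$, and are nondecreasing in $\theta$. For $\tau\in K(v)$ put $F(\theta,\tau)=\varphi(w_\theta,v^\tau_{-j})$, and let $\bar\tau=v_1(y)$, so that $F(0,\bar\tau)=\varphi(v)$. Lemma~\ref{lem:basic}(c) gives: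
\begin{equation}\label{eq:down}
\text{if $j$ holds only objects of $S_j$ in $F(\theta,\tau)$, then $F(\theta',\tau)=F(\theta,\tau)$ for all $\theta'<\theta$.}
\end{equation}
The set $\Theta=\{\theta:F(\theta,\bar\tau)=\varphi(v)\}$ contains $0$, is closed by continuity, and is closed downward by \eqref{eq:down}. So $\Theta=[0,\theta^*]$, and we must show $\theta^*=1$.

Suppose $\theta^*<1$ and let $\theta>\theta^*$ be close to $\theta^*$. Then $\operatorname{supp}F(\theta,\bar\tau)\supseteq\operatorname{supp}F(\theta^*,\bar\tau)=G$. If $j$ held only objects of $S_j$ in $F(\theta,\bar\tau)$, then \eqref{eq:down} would give $F(\theta,\bar\tau)=F(0,\bar\tau)$, that is, $\theta\in\Theta$. Hence the support is strictly larger than $G$, and (M2) shows $(w_\theta,v_{-j})\notin\mathcal S$. This means $F(\theta,\tau)=F(\theta,\bar\tau)$ for all $\tau\in K(v)$. Fix $\tau$ and let $\theta\downarrow\theta^*$; only continuity in $j$'s report is needed to obtain $F(\theta^*,\tau)=F(\theta^*,\bar\tau)=\varphi(v)$. In this allocation $j$ holds exactly $S_j$, so \eqref{eq:down} gives $F(0,\tau)=\varphi(v)$. This holds for every $\tau\in K(v)$, contrary to $v\in\mathcal S$.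
\end{proof}

\section{The two trading partners}\label{sec:partners}

We first determine on which objects agent $1$'s row moves. By \eqref{eq:min}, a perturbation of fixed size $\eta_0$ of the value of an object $x\in A^+$ is invisible. Compared with it, a small change of $\tau$ is of lower order, and the monotonicity in Lemma~\ref{lem:basic}(a) then leaves no room for the share of $x$ to change.

\begin{lemma}\label{lem:one}
The function $f_{1y}$ is not constant on $I$, $y\in S_1$, and $|S_1\cap A^-|\ge2$.
\end{lemma}

\begin{proof}
If $f_{1y}$ were constant on $I$, then $f$ would be constant on $I$ by Lemma~\ref{lem:basic}(d), contrary to \eqref{eq:I}. So $f_{1y}(\tau)>0$ for some $\tau\in I$, and $y\in S_1$ by \eqref{eq:I}.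

Let $x\in A^+$; we claim that $f_{1x}$ is constant on $I$. The number $u_1(x)$ is not in $K$, so it has positive distance from the closure of $I$ and from the values $u_1(x')$ with $x'\notin\{x,y\}$. Let $\eta_0>0$ be smaller than these distances. Then $u_1^\tau+\eta e_x$ has ranking $R$ for all $\tau\in I$ and $|\eta|\le\eta_0$, and by \eqref{eq:min} agent $1$'s row at this report is $f_1(\tau)$. For $s<s'$ in $I$, Lemma~\ref{lem:basic}(a) applied to $u_1^s$ and $u_1^{s'}\pm\eta_0e_x$ gives
\[
\eta_0\,|f_{1x}(s')-f_{1x}(s)|\le(s'-s)\,\bigl(f_{1y}(s')-f_{1y}(s)\bigr).
\]
Divide $[s,s']$ into $k$ equal parts, apply this inequality to each part and add. The right-hand sides telescope, and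
\[
\eta_0\,|f_{1x}(s')-f_{1x}(s)|\le\frac{s'-s}{k}\,\bigl(f_{1y}(s')-f_{1y}(s)\bigr)\le\frac{(s'-s)\,m_1}{k}.
\]
Letting $k\to\infty$ proves the claim.

Take $\tau<\tau'$ in $I$ with $f_{1y}(\tau)\ne f_{1y}(\tau')$ and put $\delta=f_1(\tau')-f_1(\tau)$. Then $\delta$ is zero-sum, $\delta_y\neq0$, and $\delta$ vanishes on $A^+$ by the claim and outside $S_1$ by \eqref{eq:I}. Strategy-proofness gives $u_1^\tau\cdot\delta\le0\le u_1^{\tau'}\cdot\delta$, so $u_1^{\tau''}\cdot\delta=0$ for some $\tau''\in[\tau,\tau']$. If $S_1\cap A^-=\emptyset$, then $\delta=\delta_ye_y$ is not zero-sum. If $S_1\cap A^-=\{x\}$, then $\delta=\delta_y(e_y-e_x)$ and $u_1^{\tau''}\cdot\delta=\delta_y(\tau''-u_1(x))\ne0$. So $S_1\cap A^-$ has at least two elements.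
\end{proof}

The column of $y$ has the constant sum $q_y$, and $f_{1y}$ is not constant on $I$. Hence there are an agent $j\ne1$ and $\tau_1,\tau_2\in I$ with
\begin{equation}\label{eq:j}
f_{jy}(\tau_1)\ne f_{jy}(\tau_2).
\end{equation}
We fix $j,\tau_1,\tau_2$ and write $\succ_j$ for $\succ_{u_j}$. By \eqref{eq:I}, $y\in S_j$. The next lemma contains the first two uses of bilateral efficiency. Its first part needs two objects of $S_1$ \emph{below} $y$, and this is the reason for the minimal choice of the pivot.

\begin{lemma}\label{lem:c}
There is an object $c\in S_1\cap A^-$ with $c\notin S_j$, and $y\succ_jc$.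
\end{lemma}

\begin{proof}
Suppose $S_1\cap A^-\subseteq S_j$. By Lemma~\ref{lem:one} there are distinct $x,x'\in A^-$ such that both agents hold $y,x,x'$ in $f(\tau)$ for every $\tau\in I$. Let $H$ be the plane of zero-sum vectors supported on $\{y,x,x'\}$; small multiples of all its elements are feasible. The linear functionals $\alpha(D)=u_1^\tau\cdot D$ and $\beta(D)=u_j\cdot D$ on $H$ are nonzero, because utilities have no ties. If they are linearly independent, some $D\in H$ has $\alpha(D)=1$ and $\beta(D)=-1$; if $\beta$ is a negative multiple of $\alpha$, every $D$ with $\alpha(D)>0$ has $\beta(D)<0$. Both give a trade at $u^\tau$. So $\beta$ is a positive multiple of $\alpha$, and evaluating at $e_y-e_x$ and $e_x-e_{x'}$ gives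
\[
\frac{\tau-u_1(x)}{u_1(x)-u_1(x')}=\frac{u_j(y)-u_j(x)}{u_j(x)-u_j(x')}.
\]
This holds for at most one $\tau$, while $I$ is an interval. So $c$ exists. If $c\succ_jy$, then agent $1$ holds $c$ and prefers $y$, agent $j$ holds $y$ and prefers $c$, and the swap $e_y-e_c$ is a trade at $u$.
\end{proof}

\section{Crossing a tie}\label{sec:cross}

For an object $z$ that is not the best one in $\succ_j$, let $z^+$ be the object immediately above $z$ in $\succ_j$. The key lemma says that above an object that $j$ does not hold, $\succ_j$ already agrees with $R^*$. With three objects, $R^*$ is the ranking $b,c,a$, and the lemma excludes cases ($\beta$) and ($\gamma$), where $z=b$ and $z^+$ is $a$ or $c$.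

\begin{lemma}\label{lem:cross}
Let $z\notin S_j$ be an object that is not the best one in $\succ_j$. Then $z^+\,R^*\,z$; that is, $z^+\ne y$ and $z^+\,R\,z$.
\end{lemma}

The two formulations agree because $z\ne y$, $y$ is last in $R^*$, and $R^*$ coincides with $R$ on pairs not containing $y$. The idea of the proof is as follows. If $z^+$ and $z$ are in the wrong order, exchanging them raises $\kappa$, so by (M1) the exchange must destroy sensitivity. The rule may jump at the tie $w(z)=w(z^+)$, but the indirect utility does not. By Lemma~\ref{lem:raise} it is constant as $z$ rises to the tie, for all reports in a ball. This forces the rows just beyond the tie to agree in the limit with the old row, except that the share of $z^+$ may be divided between $z^+$ and $z$. That is enough to see sensitivity on the other side.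

\begin{proof}
Suppose $z\,R^*\,z^+$, and let $\succ_j'$ be $\succ_j$ with the adjacent objects $z^+,z$ exchanged. This changes the order of the pair $\{z,z^+\}$ only, from disagreement to agreement with $R^*$. So a profile $(u_j',u_{-j})\in\mathcal S$ in which $u'_j$ has ranking $\succ_j'$ has potential $\kappa(u)+1$, contrary to (M1). We construct such a profile.

\emph{Case 1: $z^+\notin S_j$.} Let $u_j'$ be $u_j$ with the value of $z^+$ lowered to a number slightly below $u_j(z)$, so that the ranking is $\succ_j'$. By \eqref{eq:I} and Lemma~\ref{lem:basic}(c), $\varphi(u_j',u_{-j}^\tau)=f(\tau)$ for all $\tau\in I$. This is not constant, so $(u_j',u_{-j})\in\mathcal S$.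

\emph{Case 2: $z^+\in S_j$.} Now $z^+$ cannot be lowered freely, and we raise $z$ instead. Since continuity is not joint, we work only with the two values $\tau_1,\tau_2$ from \eqref{eq:j}. The allocations $f(\tau_1)\ne f(\tau_2)$ have support $G$. By continuity in $j$'s report, applied for $u_{-j}^{\tau_1}$ and for $u_{-j}^{\tau_2}$, there is an open ball $B\ni u_j$ inside the cell of $u_j$ such that for all $w\in B$
\[
\operatorname{supp}\varphi(w,u_{-j}^{\tau_k})\supseteq G\quad(k=1,2),\qquad\varphi(w,u_{-j}^{\tau_1})\ne\varphi(w,u_{-j}^{\tau_2}).
\]
So the profiles $(w,u_{-j}^{\tau_k})$ lie in $\mathcal S$, have the rankings of $u$, and satisfy the hypotheses of Lemma~\ref{lem:raise}.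

Fix $k\in\{1,2\}$, write $\varphi(w)=\varphi(w,u_{-j}^{\tau_k})$, and let $V$ be the indirect utility of $j$ given $u_{-j}^{\tau_k}$. Let $L\colon\mathbb R^A\to\mathbb R^A$ be the linear map $L\xi=\xi[z:=\xi(z^+)]$, which lifts $z$ to the tie with $z^+$. Let $w\in B$ and $0<\epsilon<w(z^+)-w(z)$. The utility $w_\epsilon=w[z:=w(z^+)-\epsilon]$ has the ranking of $w$, dominates $w$, and agrees with $w$ on $S_j$. By Lemma~\ref{lem:raise}, $\varphi(w_\epsilon)=\varphi(w)$ and $\varphi_{jz}(w)=0$. Hence $V(w_\epsilon)=w_\epsilon\cdot\varphi_j(w)=w\cdot\varphi_j(w)=V(w)$, and letting $\epsilon\downarrow0$,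
\begin{equation}\label{eq:L}
V(Lw)=V(w)\qquad(w\in B).
\end{equation}

Now approach the tie from the other side. For small $\epsilon>0$ the utility $\hat u_\epsilon=u_j[z:=u_j(z^+)+\epsilon]$ has ranking $\succ_j'$, and $\hat u_\epsilon\to Lu_j$ as $\epsilon\downarrow0$. Let $r$ be the limit of $\varphi_j(\hat u_\epsilon)$ along some sequence $\epsilon\downarrow0$. Passing to the limit in \eqref{eq:V}, with $V$ continuous at the tie, gives $V(Lu_j)=Lu_j\cdot r$ and $V(\xi)\ge\xi\cdot r$ for all $\xi$. Define $g\in\mathbb R^A$ by $g_z=0$, $g_{z^+}=r_{z^+}+r_z$ and $g_x=r_x$ otherwise, so that $L\xi\cdot r=\xi\cdot g$ for all $\xi$. By \eqref{eq:L},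
\[
V(w)=V(Lw)\ge Lw\cdot r=w\cdot g\qquad(w\in B),
\]
with equality at $w=u_j$. Lemma~\ref{lem:unique} gives $g=\varphi_j(u_j)=f_j(\tau_k)$, so $r_x=f_{jx}(\tau_k)$ for all $x\notin\{z,z^+\}$. Rows are bounded and this holds for every limit point $r$, so
\begin{equation}\label{eq:limit}
\lim_{\epsilon\downarrow0}\varphi_{jx}(\hat u_\epsilon,u_{-j}^{\tau_k})=f_{jx}(\tau_k)\qquad(x\notin\{z,z^+\},\ k=1,2).
\end{equation}

The rows $f_j(\tau_1)$ and $f_j(\tau_2)$ are different by \eqref{eq:j}, have the same sum $m_j$, and both vanish at $z$. So they differ in at least two coordinates other than $z$, hence in some $x\notin\{z,z^+\}$. By \eqref{eq:limit}, $\varphi(\hat u_\epsilon,u_{-j}^{\tau_1})\ne\varphi(\hat u_\epsilon,u_{-j}^{\tau_2})$ for small $\epsilon$, that is, $(\hat u_\epsilon,u_{-j})\in\mathcal S$.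
\end{proof}

\section{The trade}\label{sec:trade}

It remains to reproduce case ($\alpha$), with $y$ in the role of $a$. We need an object $b$ that $j$ holds, that lies between $y$ and $c$ for $j$, that agent $1$ prefers to $c$, and that is separated from $c$ in $\succ_j$ only by objects that $j$ does not hold, so that $c$ can be raised almost to $b$.

Let $x_0=c$ be the object of Lemma~\ref{lem:c}. Suppose $x_l\notin S_j$ and $y\succ_jx_l$, as is the case for $l=0$. Then $x_l$ is not the best object in $\succ_j$; put $x_{l+1}=x_l^+$. By Lemma~\ref{lem:cross}, $x_{l+1}\ne y$, so still $y\succ_jx_{l+1}$, and $x_{l+1}\,R\,x_l$. Each step moves up in $\succ_j$ and stays below $y$, so the construction reaches, for some $m\ge1$, an object $b=x_m\in S_j$. We obtain objects $b=x_m\succ_jx_{m-1}\succ_j\dots\succ_jx_0=c$ that are consecutive in $\succ_j$, with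
\[
x_0,\dots,x_{m-1}\notin S_j,\qquad b\in S_j,\qquad y\succ_jb,\qquad b\,R\,c .
\]

Since $u_1(b)>u_1(c)$, there is $\eta\in(0,1)$ with $u_1(b)>\eta u_1(y)+(1-\eta)u_1(c)$. Put
\[
D=e_b-\eta e_y-(1-\eta)e_c ,
\]
so that $D$ is zero-sum and $u_1\cdot D>0$. For $\epsilon>0$ define $u_j'(x_l)=u_j(b)-(m-l)\epsilon$ for $0\le l<m$, and $u_j'=u_j$ elsewhere. If $(m-l)\epsilon\le u_j(b)-u_j(x_l)$ for all $l<m$, then $u_j'\ge u_j$, and $u_j'$ has the ranking $\succ_j$ because $x_m,\dots,x_0$ are consecutive and keep their order. Also $u_j'=u_j$ on $S_j$. Lemma~\ref{lem:raise} with $v=u$ gives $\varphi(u_j',u_{-j})=\varphi(u)$. In this allocation agent $1$ holds $y$ and $c$ (Lemmas~\ref{lem:one} and~\ref{lem:c}) and agent $j$ holds $b$, so small positive multiples of $D$ are feasible. Finally,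
\[
u_j'\cdot D=u_j(b)-\eta u_j(y)-(1-\eta)\bigl(u_j(b)-m\epsilon\bigr)=-\eta\bigl(u_j(y)-u_j(b)\bigr)+(1-\eta)m\epsilon ,
\]
which is negative for small $\epsilon$ because $y\succ_jb$. So there is a trade between $1$ and $j$ at the profile $(u_j',u_{-j})$, contrary to bilateral efficiency. Hence $\varphi$ is ordinal. This proves Theorem~\ref{thm:B}, and with it Theorem~\ref{thm:A}. \qed

\section{Efficiency, non-bossiness and strategy-proofness are needed}\label{sec:examples}

Let $n\ge3$ and $N=\{1,\dots,n\}$ in the setting of Theorem~\ref{thm:A}. For each of efficiency, non-bossiness and strategy-proofness we give a rule on $\mathcal U^N$ that is not ordinal and satisfies the other three axioms, continuity included. We use that the second-highest value of a utility in $\mathcal U$ lies in $(0,1)$, is continuous on the set of utilities with a given ranking, and is not constant there. We make no claim about dropping continuity altogether.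

\begin{example}[Without efficiency]\label{ex:eff}
Let $\mathbf 1\in\mathbb R^A$ be the all-ones vector, $\pi$ the orthogonal projection onto the zero-sum vectors, and $0<\rho<1/n$. Put
\[
\varphi_1(u)=\frac{\mathbf 1}{n}+\rho\,\frac{\pi u_1}{|\pi u_1|},\qquad \varphi_i(u)=\frac{\mathbf 1-\varphi_1(u)}{n-1}\quad(i\ne1).
\]
Here $\pi u_1\ne0$ because $u_1$ is not constant. All entries are positive, and all row and column sums equal $1$. The lottery $\varphi_1(u)$ is the $u_1$-maximal point of the Euclidean ball of radius $\rho$ about $\mathbf 1/n$ in the hyperplane $\sum_xp_x=1$, and every report of agent $1$ yields a point of this ball; the other reports have no effect. So the rule is strategy-proof, and the formula is continuous. It is non-bossy because the allocation is a function of $\varphi_1$ and does not depend on $u_{-1}$. It is not ordinal: $\pi u_1$ and $\pi u_1'$ have the same direction only if $u_1'=\alpha u_1+\beta$ with $\alpha>0$, which for normalized utilities means $u_1'=u_1$. Here all agents hold all objects, the situation that Lemma~\ref{lem:c} excludes.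
\end{example}

\begin{example}[Without non-bossiness]\label{ex:nb}
Agents $1,\dots,n-2$ choose serially, and two objects remain. If agents $n-1$ and $n$ prefer different ones, each gets the preferred one. If they prefer the same one, agent $n-1$ gets it with probability $s$ and agent $n$ with probability $1-s$, each getting the other object with the complementary probability, where $s\in(0,1)$ is the second-highest value of $u_1$. For fixed rankings the allocation depends only on $s$, continuously and not constantly; so the rule is continuous and not ordinal. Agents $1,\dots,n-2$ get their best available object. Let the remaining objects be $a,b$, with $a$ preferred in the report of agent $n$. Agent $n-1$ then gets the lottery $se_a+(1-s)e_b$ by reporting $a$ above $b$ and gets $b$ otherwise, so the true ranking is optimal; the same holds for agent $n$ with $1-s$ in place of $s$. For efficiency, let $Q$ be at least as good as $P=\varphi(u)$ for everybody. The induction of Example~\ref{ex:serial} gives $Q_i=P_i$ for $i\le n-2$, so $Q_{n-1}$ and $Q_n$ are lotteries on $\{a,b\}$ with $Q_{n-1,a}+Q_{n,a}=1$. If both agents prefer $a$, then $Q_{n-1,a}\ge s$ and $Q_{n,a}\ge1-s$, with equality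 by the sum; otherwise each already has the better object for sure. So $Q=P$. Here agent $1$ moves the allocation without moving her own row, so Lemma~\ref{lem:basic}(b) fails.
\end{example}

\begin{example}[Without strategy-proofness]\label{ex:sp}
If agents $1$ and $2$ have the same best object $a$ and the same second-best object $b$ (the \emph{special case}), put $s=(1+u_1(b))/3\in(0,1)$,
\[
\varphi_1(u)=se_a+(1-s)e_b,\qquad\varphi_2(u)=(1-s)e_a+se_b,
\]
and let agents $3,\dots,n$ choose serially from $A\setminus\{a,b\}$. Otherwise use the serial dictatorship $1,2,\dots,n$. For fixed rankings the allocation depends only on $s$, so the rule is continuous, and it is not ordinal.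

For non-bossiness let agent $1$ or $2$ change her report and keep her lottery. The lottery is nondegenerate exactly in the special case, so both profiles are special or neither is. If both are, $a$ and $b$ are fixed by the unchanged report of the other agent, the lottery determines $s$, and the allocation is the same. If neither is, Example~\ref{ex:serial} applies. An agent $i\ge3$ affects neither the case nor the rows of agents $1,2$, and affects later agents only through the object she takes.

Efficiency outside the special case is Example~\ref{ex:serial}. In the special case rescale $u_1,u_2$ to $w_i=(u_i-u_i(b))/(1-u_i(b))$, so that $w_i(a)=1$, $w_i(b)=0$ and $w_i<0$ elsewhere. If $Q$ is at least as good as $P=\varphi(u)$ for everybody, then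
\[
1=s+(1-s)\le w_1\cdot Q_1+w_2\cdot Q_2\le Q_{1a}+Q_{2a}\le1 .
\]
Equality throughout gives $w_1\cdot Q_1=Q_{1a}=s$ and $w_2\cdot Q_2=Q_{2a}=1-s$. So $Q_1,Q_2$ are supported on $\{a,b\}$ and equal $P_1,P_2$. The columns of $a$ and $b$ are full, and the induction of Example~\ref{ex:serial} gives $Q=P$. Here agent $1$'s lottery moves on two objects only, which Lemma~\ref{lem:one} forbids; she gains by overstating $u_1(b)$.
\end{example}

\begin{thebibliography}{1}
\bibitem{HM} Eun Jeong Heo and Vikram Manjunath, \emph{Ordinality in Random Allocation}, arXiv:2502.14154 (2025).
\end{thebibliography}
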